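\title{The $r$th power of a 2-connected graph need not contain a $K_r$-factor}

\begin{abstract}
We disprove, for every $r\ge 8$, the conjecture that the $r$th power of a 2-connected graph of order divisible by $r$ contains a $K_r$-factor. More generally, whenever $r\le k<\frac76(r-1)$ there are infinitely many 2-connected graphs $G$ of order divisible by $r$ such that every family of disjoint copies of $K_r$ in $G^k$ misses a positive fraction of the vertices. The examples are cubic graphs whose edges are replaced by long paths. For graphs of this kind the constant $\frac76$ is exact: if $k\ge\frac76(r-1)$ and every path has at least $2r-2$ interior vertices, then $G^k$ has a $K_r$-factor.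
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. The \emph{$k$th power} $G^k$ of a graph $G$ has vertex set $V(G)$, and two vertices are adjacent in $G^k$ when $G$ contains a path of length at most $k$ between them. A \emph{$K_r$-factor} of a graph is a spanning subgraph each of whose components is a complete graph of order $r$. So $G^k$ has a $K_r$-factor exactly when $V(G)$ can be partitioned into groups of $r$ vertices such that any two vertices of a group are at distance at most $k$ in $G$. A \emph{$K_r$-packing} of $G^k$ is a family of pairwise disjoint groups of this kind, which need not cover $V(G)$. The order of $G$ must be divisible by $r$ for a factor to exist, and since $G^k$ is a subgraph of $G^{k+1}$, the task gets easier as $k$ grows. The question is how small $k$ can be taken for all graphs of a given class.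

Any $r$ vertices that induce a connected subgraph of $G$ are at pairwise distance at most $r-1$. Hence the exponent $r-1$ suffices for a graph with a Hamiltonian path: cut the path into blocks of $r$ consecutive vertices. For connected graphs in general it is known that, for every $r\ge2$, the exponent $2r-2$ suffices and the exponent $2r-3$ does not. An example for the second statement is a vertex with $r+1$ pendant paths attached, each containing $r-1$ further vertices. This tree has order $r^2$, so a factor would have $r$ groups; but the $r+1$ leaves are at pairwise distance $2r-2$, so in $G^{2r-3}$ they need $r+1$ different groups.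

A graph is \emph{2-connected} if it has at least three vertices and remains connected after the deletion of any one vertex. Such a graph has no pendant paths. The nearest substitute is a path attached at both ends, and the remotest vertex of such a path is its midpoint, only half as deep as a leaf. For even $r$, join two vertices by $r+2$ internally disjoint paths of length $r$. The order is $2+(r+2)(r-1)=r(r+1)$, while the $r+2$ midpoints are at pairwise distance $r$. So the exponent $r-1$ fails (for $r=2$ the graph is $K_{2,4}$, which has no perfect matching), and this obstruction disappears at the exponent $r$. We shall see in Remark~\ref{rem:rminus1} that $r-1$ fails for odd $r$ as well, so $r$ is the smallest exponent that one can hope for. The following conjecture is posed in the paper of Diwan and Joshi~\cite{DJ}.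

\begin{quote}
\textbf{Conjecture.} For every integer $r\ge2$ and every 2-connected graph $G$ of order divisible by $r$, the graph $G^r$ contains a $K_r$-factor.
\end{quote}

We show that the conjecture is false for every $r\ge8$.

\begin{theorem}\label{thm:main}
Let $k\ge r\ge2$ be integers with $6k<7(r-1)$. Then there are infinitely many 2-connected graphs $G$ of order divisible by $r$ such that $G^k$ has no $K_r$-factor. Moreover, for these graphs every $K_r$-packing of $G^k$ misses a positive fraction of $V(G)$, bounded below in terms of $r$ and $k$ only.
\end{theorem}

For $k=r$ the hypothesis reads $r\ge8$. For $k=r+1$ it reads $r\ge14$; so for $8\le r\le13$ the theorem gives the failure of the exponent $r$ but of no larger exponent, and for $r\ge14$ it also gives the failure of some exponents larger than $r$.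

The graphs in Theorem~\ref{thm:main} are subdivisions of cubic (that is, 3-regular) graphs, and for such graphs the constant $\frac76$ is exact. Let $\mathcal C_r$ be the class of graphs of order divisible by $r$ that are obtained from a simple 2-connected cubic graph by replacing each edge by a path with at least $2r-2$ interior vertices; the number may vary from edge to edge.

\begin{theorem}\label{thm:exact}
Let $k\ge r\ge2$ be integers. Then $G^k$ has a $K_r$-factor for every $G\in\mathcal C_r$ if and only if $6k\ge7(r-1)$. In particular, the conjecture restricted to $\mathcal C_r$ holds exactly for $r\le7$.
\end{theorem}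

For $r=2$ the conjectured statement is true, because $2r-2=r$. For $3\le r\le7$ we do not decide whether it holds for all 2-connected graphs. For $r\ge8$, the least exponent that works for all 2-connected graphs lies between $\lceil 7(r-1)/6\rceil$ and $2r-2$: the upper bound is the result for connected graphs quoted above, and the lower bound holds because Theorem~\ref{thm:main} excludes the exponents $k$ with $r\le k<\frac76(r-1)$, and an exponent below $r$ fails on every graph on which $r$ fails.

Both theorems are governed by the number
\[
m=2r-1-k .
\]
When the subdividing paths are long, a group either lies inside one path or is gathered around one vertex $v$ of the cubic graph (Section~\ref{sec:local}). One group can sit at $v$ in many shapes, but two groups at $v$ must take at least $m$ vertices from one of the three paths at $v$. If the paths have $2m-1$ interior vertices, a path that suffers this loss cannot hold a group of its own, so nothing is gained; comparing the resulting bound on the number of groups with the order of the graph gives Theorem~\ref{thm:main} (Section~\ref{sec:upper}). Conversely, $m$ vertices from one path are also enough to place two groups at $v$. This turns the search for a factor into a system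 of congruences modulo $r$, which we solve along an ear decomposition of the cubic graph (Section~\ref{sec:factor}).

\section{Cliques in powers of a subdivided cubic graph}\label{sec:local}

Let $H$ be a simple cubic graph on $2c$ vertices, so that $H$ has $3c$ edges. Replace each edge $e$ of $H$ by a path with $s_e\ge1$ interior vertices, and let $G$ be the resulting graph. The vertices of $H$ are the \emph{hubs} of $G$. The set $B_e$ of the $s_e$ new vertices on $e$ is the \emph{branch} of $e$, and it is a branch \emph{at} $v$ if $v$ is an end of $e$. For $x\in B_e$ and an end $v$ of $e$, the \emph{depth} $d_v(x)\in\{1,\dots,s_e\}$ is the distance from $v$ to $x$ along the path that replaces $e$. If $e=uv$, then $d_u(x)+d_v(x)=s_e+1$. The \emph{star} of a hub $v$ consists of $v$ and the three branches at $v$.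

If $H$ is 2-connected, then so is $G$. Indeed, after the deletion of a hub $v$ the other hubs remain connected, as $H-v$ is connected, and each branch is still attached to a hub. After the deletion of a vertex of $B_e$ the hubs remain connected, as a 2-connected graph has no bridge and so $H-e$ is connected, and each remaining piece of $B_e$ is attached to an end of $e$. A supply of such graphs $H$ is given by the \emph{M\"obius ladders}: for $c\ge2$, take the cycle on $\mathbb Z_{2c}$ and add the chords $\{i,i+c\}$. This graph is simple and cubic, and it is 2-connected because it has a Hamiltonian cycle.

To bound a packing we must know where its members can lie. Long branches prevent a short path from passing through two hubs, and this confines every member to a branch or a star.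

\begin{lemma}\label{lem:local}
Suppose that $s_e\ge k$ for every edge $e$ of $H$.
\begin{enumerate}
\item[(a)] If $v$ is a hub and $x\ne v$ is at distance at most $k$ from $v$, then $x$ lies in a branch at $v$ and $d_v(x)\le k$.
\item[(b)] If $x\in B_e$ and $y\in B_f$ with $e\ne f$ are at distance at most $k$, then $e$ and $f$ have a common end $v$, and $d_v(x)+d_v(y)\le k$.
\item[(c)] Let $K$ be a set of vertices at pairwise distance at most $k$ that is not contained in a single branch. Then $K$ is contained in the star of a unique hub $v$, and $d_v(x)\le k$ for all $x\in K\setminus\{v\}$.
\end{enumerate}
\end{lemma}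

\begin{proof}
A path in $G$ through two hubs contains a whole branch together with its two hubs, so its length is at least $k+1$. Thus a path of length at most $k$ contains at most one hub.

(a) A shortest $v$--$x$ path contains no hub other than $v$. After its first step it therefore stays in one branch at $v$, and its length is $d_v(x)$.

(b) A shortest $x$--$y$ path leaves $B_e$ through an end of $e$ and enters $B_f$ through an end of $f$. It contains only one hub $v$, so $v$ is an end of both edges, and as in (a) the two parts of the path have lengths $d_v(x)$ and $d_v(y)$. Since $H$ is simple, $v$ is the only common end of $e$ and $f$.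

(c) The stars of two hubs $u\neq v$ intersect in $B_{uv}$ if $uv$ is an edge, and are disjoint otherwise. As $K$ is not contained in a branch, it lies in at most one star. If $K$ contains a hub $v$, the remaining assertions follow from (a). So suppose that $K$ contains no hub. Then $K$ meets at least two branches, say $B_e$ and $B_f$, and by (b) we can write $e=uv$ and $f=vw$ with $u\ne w$. Suppose that $K$ meets a branch $B_g$ with $v\notin g$. By (b), $g$ shares an end with $e$ and an end with $f$, so $g=uw$. Choose $x\in K\cap B_e$, $y\in K\cap B_f$, $z\in K\cap B_g$ and add the three inequalities given by (b):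
\[
3k\ \ge\ \bigl(d_v(x)+d_v(y)\bigr)+\bigl(d_w(y)+d_w(z)\bigr)+\bigl(d_u(z)+d_u(x)\bigr)=(s_e+1)+(s_f+1)+(s_g+1)>3k .
\]
This contradiction shows that $K$ lies in the star of $v$. Every $x\in K$ has a partner $y\in K$ in another branch at $v$, so $d_v(x)\le k-d_v(y)<k$ by (b).
\end{proof}

From now on, with $r$ and $k$ fixed, a \emph{clique} is a set of $r$ vertices of $G$ at pairwise distance at most $k$. Under the hypothesis of Lemma~\ref{lem:local}, a clique is either a \emph{branch clique}, contained in one branch, or else a \emph{hub clique at $v$} for the unique hub $v$ given by (c).

\section{An upper bound for packings}\label{sec:upper}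

\subsection{The case $r=k=8$}\label{sec:eight}

Let $H$ be the M\"obius ladder on $16$ vertices and let each of its $24$ branches have $13$ vertices. Then $G$ has order $16+24\cdot13=328=8\cdot41$. We show that $G^8$ contains at most $40$ disjoint copies of $K_8$.

Fix a packing. A branch has fewer than $16$ vertices, so it holds at most one branch clique. If in addition each hub hosts at most one hub clique, the packing has at most $24+16=40$ members. The difficulty is that a hub can host more, and we must show that each extra hub clique is paid for by the loss of a branch clique.

Say that a branch is \emph{heavy at $v$} if at least $7$ of its vertices lie in hub cliques at $v$. Suppose that $v$ hosts two cliques. At least $15$ of their $16$ vertices lie in the branches at $v$. If only two branches are used, one of them supplies at least $8$ vertices. If all three are used, take the deepest used vertex of each. Two of these three vertices lie in the same clique, so their depths add up to at most $8$ by Lemma~\ref{lem:local}(b). Their two branches then supply at most $8$ vertices together, and the third supplies at least $15-8=7$. Either way, one branch is heavy at $v$. If $v$ hosts three cliques, the branches supply at least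 $23$ vertices, each at most $8$ by Lemma~\ref{lem:local}(c), hence each at least $23-16=7$. Four cliques would need $31>3\cdot8$ vertices. So the number of cliques at $v$ is at most $1$ plus the number of branches heavy at $v$.

A branch that is heavy at $v$ has at most $13-7=6$ other vertices. These are too few for a branch clique, and too few for the branch to be heavy at its other end as well. Thus each branch accounts for at most one clique, either a branch clique or an extra hub clique at one end, and the bound $16+24=40$ stands.

\subsection{The general bound}

In the example, $7=15-8$ is the number $m=(2r-1)-k$, and $13=2m-1$ is the largest size of a branch that cannot be heavy at both ends. Larger branches mean more vertices to cover, so this is the size to try. Per two hubs and three branches there are then $2+3(2m-1)=6m-1$ vertices and room for five cliques, which cover $5r$ vertices. The difference is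
\begin{equation}\label{eq:delta}
\delta=6m-1-5r=7(r-1)-6k ,
\end{equation}
and this is the source of the constant $\frac76$. For Theorem~\ref{thm:exact} we need longer branches, so we allow a multiple of $r$ to be added to their size.

\begin{proposition}\label{prop:bound}
Let $k\ge r\ge2$ with $6k<7(r-1)$, let $q\ge1$ be an integer, and put $m=2r-1-k$ and $s=(q-1)r+2m-1$. Let $H$ be a simple cubic graph on $2c$ vertices, and let $G$ be obtained from $H$ with $s_e=s$ for every edge $e$. Then $|V(G)|=(3q+2)cr+c\delta$, and every $K_r$-packing of $G^k$ has at most $(3q+2)c$ members, so it misses at least $c\delta\ge c$ vertices.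
\end{proposition}

The order is a direct computation: $2c+3cs=3cqr-3cr+c(6m-1)=(3q+2)cr+c\delta$. For the bound on packings we use the hypotheses on $r$ and $k$ only through the inequalities
\begin{equation}\label{eq:ineq}
m\le r,\qquad 3k<4r-3 .
\end{equation}
The first holds as $k\ge r$, and the second as $3k<\frac72(r-1)<4r-3$. The second also gives
\begin{equation}\label{eq:long}
s\ \ge\ 2m-1=4r-3-2k\ >\ k ,
\end{equation}
so $m\ge1$ and Lemma~\ref{lem:local} applies.

Fix a packing $\mathcal P$. Let $n_e$ be the number of branch cliques of $\mathcal P$ in $B_e$, and let $n_v$ be the number of hub cliques of $\mathcal P$ at $v$. For an edge $e$ with end $v$, let $t_{e,v}$ be the number of vertices of $B_e$ that lie in hub cliques of $\mathcal P$ at $v$, and call the pair $(e,v)$ \emph{heavy} if $t_{e,v}\ge m$. Let $h_v$ and $h_e$ be the numbers of heavy pairs that contain the hub $v$ and the edge $e$, respectively. Counting heavy pairs in two ways gives $\sum_vh_v=\sum_eh_e$.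

\begin{lemma}\label{lem:hub}
$n_v\le1+h_v$ for every hub $v$.
\end{lemma}

\begin{proof}
Number the branches at $v$ as $1,2,3$ and write $t_1,t_2,t_3$ for the corresponding numbers $t_{e,v}$. Let $D_i$ be the largest depth $d_v(x)$ of a vertex $x$ of branch $i$ that lies in a hub clique at $v$, with $D_i=0$ if there is none. Vertices of one branch have distinct depths, so $t_i\le D_i$, and $D_i\le k$ by Lemma~\ref{lem:local}(c). The hub cliques at $v$ are disjoint subsets of the star of $v$, so
\begin{equation}\label{eq:star}
rn_v\le1+t_1+t_2+t_3 .
\end{equation}
If $n_v\ge4$, then $4r\le1+3k$, contrary to \eqref{eq:ineq}. If $n_v\le1$ there is nothing to prove.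

Let $n_v=3$, and number the branches so that $t_1\ge t_2\ge t_3$. By \eqref{eq:star}, $3r-1\le k+2t_2$. Since $3r-1-k=r+m\ge2m$, we get $t_1\ge t_2\ge m$, and $h_v\ge2$.

Let $n_v=2$, so that $t_1+t_2+t_3\ge2r-1$. If some $t_i$ is $0$, one of the other two is at least $r\ge m$. Otherwise choose on each branch $i$ the vertex of depth $D_i$; it lies in a hub clique at $v$. There are three such vertices and two cliques, so the vertices chosen on two branches $i\ne j$ lie in the same clique, and $D_i+D_j\le k$ by Lemma~\ref{lem:local}(b). The third branch $l$ has $t_l\ge2r-1-t_i-t_j\ge2r-1-k=m$. In both cases $h_v\ge1$.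
\end{proof}

The lemma depends on the hubs having degree three. At a hub with four branches, for $r=k=8$, one clique can consist of $v$ with $4$ and $3$ vertices of two branches, and a second clique of $4$ vertices from each of the other two; no branch gives $7$ vertices.

\begin{lemma}\label{lem:edge}
$n_e+h_e\le q$ for every edge $e$.
\end{lemma}

\begin{proof}
Let $e=uv$. The branch cliques in $B_e$, the hub cliques at $u$ and the hub cliques at $v$ are distinct members of $\mathcal P$, hence disjoint. Therefore
\[
rn_e+mh_e\le rn_e+t_{e,u}+t_{e,v}\le s=(q-1)r+2m-1 .
\]
If $h_e=0$, then $rn_e\le(q-1)r+2m-1<(q+1)r$, so $n_e\le q$. If $h_e=1$, then $rn_e\le(q-1)r+m-1<qr$, so $n_e\le q-1$. Both steps use $m\le r$. If $h_e=2$, then $rn_e\le(q-1)r-1$, so $n_e\le q-2$; for $q=1$ this case cannot occur.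
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:bound}]
By Lemmas~\ref{lem:hub} and~\ref{lem:edge},
\[
|\mathcal P|=\sum_vn_v+\sum_en_e\le2c+\sum_vh_v+\sum_en_e=2c+\sum_e(h_e+n_e)\le(3q+2)c .
\]
So $\mathcal P$ covers at most $(3q+2)cr=|V(G)|-c\delta$ vertices, and $\delta\ge1$ by hypothesis.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $q=1$ and let $H$ be the M\"obius ladder on $2c$ vertices, where $c$ runs over the positive multiples of $r$. Then $G$ is 2-connected, and its order $5cr+c\delta=c(6m-1)$ is divisible by $r$. Every packing misses at least $c\delta$ vertices, that is, at least the fraction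
\[
\frac{\delta}{6m-1}=\frac{7(r-1)-6k}{12r-7-6k}>0
\]
of $V(G)$, which depends only on $r$ and $k$. In particular $G^k$ has no $K_r$-factor.
\end{proof}

\begin{proof}[Proof of the ``only if'' part of Theorem~\ref{thm:exact}]
Let $6k<7(r-1)$. Take $q=2$ and a M\"obius ladder on $2c$ vertices with $r\mid c$. The order $8cr+c\delta$ of $G$ is divisible by $r$, and $s=r+(2m-1)>r+k\ge2r$ by \eqref{eq:long}. So $G\in\mathcal C_r$, and $G^k$ has no $K_r$-factor by Proposition~\ref{prop:bound}.
\end{proof}

\begin{remark}\label{rem:rminus1}
The full strength of $6k<7(r-1)$ is needed only to make $\delta$ positive; everything else rests on \eqref{eq:ineq}. For $k=r-1$ and any $r\ge2$ we have $m=r$, $3k=3r-3<4r-3$ and $\delta=r-1>0$. So the proof applies unchanged and yields 2-connected graphs $G$ of order divisible by $r$ such that $G^{r-1}$ has no $K_r$-factor. For $r=2$, $k=1$, $q=1$ the bound is a familiar one: each branch has three vertices, the $2c$ hubs and the $3c$ middle vertices of the branches form one side of a bipartition of $G$, and so a matching has at most $5c$ edges, while $G$ has $11c$ vertices.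
\end{remark}

\section{Constructing a factor}\label{sec:factor}

We now prove the ``if'' part of Theorem~\ref{thm:exact}. Let $6k\ge7(r-1)$ and $k\ge r$, and let $G\in\mathcal C_r$ be obtained from the 2-connected cubic graph $H$, with $s_e\ge2r-2$ for all $e$. Again $m=2r-1-k$; now $m\le r-1$, and $m$ may be zero or negative. By \eqref{eq:delta} the hypothesis says that $6m\le5r+1$. For integers $x\le y$ we write $[x,y]$ for the set of integers from $x$ to $y$.

\subsection{Reduction to congruences}

The middle part of a branch is easily cut into blocks of $r$ consecutive vertices, provided that its size is a multiple of $r$. So the only decision is how many vertices $t_{e,v}$ each branch $B_e$ hands to each of its hubs $v$. Values in $[0,r-1]$ realize every residue modulo $r$. With such values, a hub $v$ and the vertices handed to it number at most $3r-2$, and this number must be a multiple of $r$; so $v$ hosts one clique or two. In the second case, the proof of Lemma~\ref{lem:hub} suggests that one of the three values has to be at least $m$. We show that this is also sufficient.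

Call a triple of integers in $[0,r-1]$ \emph{good} if its sum is $r-1$, or if its sum is $2r-1$ and its largest entry is at least $m$.

\begin{lemma}\label{lem:reduction}
Suppose that integers $t_{e,v}\in[0,r-1]$ are given for all edges $e$ of $H$ and ends $v$ of $e$, such that
\begin{enumerate}
\item[(i)] $t_{e,u}+t_{e,v}\equiv s_e\pmod r$ for every edge $e=uv$, and
\item[(ii)] for every hub $v$, the three numbers $t_{e,v}$ with $e\ni v$ form a good triple.
\end{enumerate}
Then $G^k$ has a $K_r$-factor.
\end{lemma}

\begin{proof}
The \emph{leg} of $e$ at $v$ is the set of vertices of $B_e$ of depth $d_v$ at most $t_{e,v}$. For $e=uv$ we have $t_{e,u}+t_{e,v}\le2r-2\le s_e$, so the two legs of $e$ are disjoint; this is the only use of the lower bound on $s_e$. The other vertices of $B_e$ are consecutive, and by (i) their number is a multiple of $r$. Cut them into blocks of $r$ consecutive vertices. A block induces a connected subgraph of order $r$, so its vertices are at pairwise distance at most $r-1\le k$, and it is a clique.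

It remains to partition, for each hub $v$, the set formed by $v$ and its three legs. If the triple at $v$ has sum $r-1$, this set is connected of order $r$, so it is a clique. Suppose that the sum is $2r-1$, and let the legs have sizes $g\ge x\ge y$, where $m\le g\le r-1$. Then $x+y=2r-1-g\le2r-1-m=k$, and
\[
x\ge\tfrac12(2r-1-g)\ge r-1-g\ge0 ,
\]
the middle inequality being equivalent to $g\ge-1$. Let $K'$ consist of $v$, the leg of size $g$, and the $r-1-g$ vertices of smallest depth in the leg of size $x$. It is connected of order $r$, hence a clique. Let $K$ be the rest of the legs of sizes $x$ and $y$ (Figure~\ref{fig:hub}). Then $|K|=2r-|K'|=r$. Two vertices of $K$ in the same leg are at distance less than $r$, and two in different legs are joined through $v$ by a path of length at most $x+y\le k$. So $K$ is a clique.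
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \a in {180,30,-30} {
  \draw (0,0) -- (\a:3);
  \draw[dotted,thick] (\a:3) -- (\a:3.8);
}
\foreach \p in {(0:0),(180:1),(180:2),(180:3),(30:1)}
  \filldraw \p circle (3pt);
\foreach \p in {(30:2),(30:3),(-30:1),(-30:2),(-30:3)}
  \filldraw[fill=white] \p circle (3pt);
\node at (-0.1,0.35) {$v$};
\end{tikzpicture}
\caption{Two cliques at a hub $v$ for $r=5$ and $k=6$, where $m=3$ and each of the three branches at $v$ hands $3$ vertices to $v$. The five black vertices induce a connected subgraph. The five white vertices do not, but any two of them are at distance at most $3+3=k$.}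
\label{fig:hub}
\end{figure}

\subsection{Safe values}

A good triple has sum $\equiv-1\pmod r$. If (ii) asked for this congruence only, we would have a linear system modulo $r$ that can be solved by propagation along a path of $H$: the value at one end of an edge determines the value at the other end by (i), and at a hub two values determine the third. The difficulty is that propagation gives no control over the sizes of the values, so a triple of sum $2r-1$ with all entries below $m$ may appear. The remedy is to control just one value at each hub, the one on the edge that the path does not use, and to choose it so that the triple is good whatever the other two values are. Put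
\[
a=2(r-m)=2k+2-2r\ge2,\qquad S=\{t\in[0,r-1]:\ t\le a\ \text{ or }\ t\ge m\},
\]
and call the elements of $S$ \emph{safe}.

\begin{lemma}\label{lem:safe}
If $\tau\in S$, $h,h'\in[0,r-1]$ and $\tau+h+h'\equiv-1\pmod r$, then $(\tau,h,h')$ is good.
\end{lemma}

\begin{proof}
The sum lies in $[0,3r-3]$, so it is $r-1$ or $2r-1$. Suppose that it is $2r-1$. If $\tau\ge m$, the triple is good. If $\tau\le a$, then $h+h'\ge2r-1-a=2m-1$, so $\max(h,h')\ge m$.
\end{proof}

No other value has this property: if $a<\tau<m$, then $2r-1-\tau\le2m-2$ can be split as $h+h'$ with $h,h'\le m-1$.

Propagation along a path has one free parameter, the first value $\alpha$, and we shall see that the last value is then $\equiv\varphi-\alpha$ for a residue $\varphi$ that does not depend on $\alpha$. We shall want both the first and the last value to be safe. The next lemma makes this possible, and it is the only place where $6k\ge7(r-1)$ is used.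

\begin{lemma}\label{lem:sums}
Every residue modulo $r$ is represented by $\alpha+\beta$ with $\alpha,\beta\in S$.
\end{lemma}

\begin{proof}
If $a\ge m-1$, then $S=[0,r-1]$, and $\rho=\rho+0$ for each $\rho\in[0,r-1]$. Otherwise $0<a<m\le r-1$ and $S=[0,a]\cup[m,r-1]$. Sums of two elements of $[0,a]$ give all of $[0,2a]$, sums of two elements of $[m,r-1]$ give all of $[2m,2r-2]$, and $0+(r-1)$ gives $r-1$. Let $\rho\in[0,r-2]$ with $\rho>2a$. Since $6m\le5r+1$,
\[
\rho+r\ge2a+1+r=5r+1-4m\ge2m ,
\]
and so $\rho+r\in[2m,2r-2]$.
\end{proof}

\begin{remark}\label{rem:missing}
For $r=k=7$ we have $S=\{0,1,2,6\}$; the sums $0,\dots,4$, $6+6\equiv5$ and $0+6$ cover all residues. For $r=k=8$ we have $S=\{0,1,2,7\}$, the sums are $0,\dots,4$, $7,8,9$, $14$, and the residue $5$ is missing. This is the residue of the branch size $13$ in Section~\ref{sec:eight}. In general, if $k\ge r$ and $6k<7(r-1)$, then the residue of the branch size $s\equiv2m-1$ in Proposition~\ref{prop:bound} is not a sum of two safe values. Indeed, $\rho=2m-1-r$ then satisfies $2a<\rho<m$, the sums lie in $[0,2a]\cup[m,r-1+a]\cup[2m,2r-2]$, and neither $\rho$ nor $\rho+r=2m-1>r+2a$ belongs to this set.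
\end{remark}

\subsection{Ear decompositions}

We need to split $H$ into paths along which to propagate. We use Whitney's theorem on ear decompositions: every 2-connected graph $H$ is the union of edge-disjoint subgraphs $C_0,P_1,\dots,P_p$, where $C_0$ is a cycle and each \emph{ear} $P_i$ is a path of length at least $1$ whose two distinct ends lie in $C_0\cup P_1\cup\dots\cup P_{i-1}$ and whose interior vertices do not. We call $C_0,P_1,\dots,P_p$ the \emph{parts}.

Let $H$ be cubic and let $v$ be a hub. The first part that contains $v$ is either $C_0$ or an ear with $v$ in its interior. In both cases this part contains exactly two edges at $v$, and no earlier part contains an edge at $v$. The third edge at $v$ belongs to a later part, which is an ear; as $v$ is already present, $v$ is an end of that ear. We call this third edge $e$ the \emph{tooth} of $v$ and write $\tau_v=t_{e,v}$ for the value at $v$ on it. Conversely, if $v$ is an end of an ear $P_i$, then $v$ first appears in an earlier part, so the edge of $P_i$ at $v$ is the tooth of $v$. Thus the values $\tau_v$ are exactly the first and last values along the ears. To propagate along a part we must know $\tau_v$ for the hubs $v$ that first appear in it, and these values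 belong to later ears. So we treat the parts in reverse order.

\begin{example}\label{ex:K4}
Let $r=k=7$, so $m=6$ and $S=\{0,1,2,6\}$. Let $H=K_4$ on the hubs $1,2,3,4$, with $s_{31}=13$ and $s_e=12$ for the other five edges. The order is $4+13+60=77$. Take $C_0=1231$, $P_1=142$ and $P_2=43$. All congruences are modulo $7$.

On $P_2$ we need $\tau_4+\tau_3\equiv12\equiv5$, and we take $\tau_4=\tau_3=6$. On $P_1$, start with $\tau_1=t_{14,1}=\alpha$. Then $t_{14,4}\equiv5-\alpha$, next $t_{42,4}\equiv-1-6-(5-\alpha)\equiv\alpha+2$, and finally $\tau_2=t_{42,2}\equiv5-(\alpha+2)=3-\alpha$. The choice $\alpha=1$ makes $\tau_1=1$ and $\tau_2=2$ safe, and the triple at hub $4$ is $(6,4,3)$. On $C_0$, put $t_{31,1}=0$, so that $t_{31,3}=6$, and go around from hub $1$: $t_{12,1}=5$, $t_{12,2}=0$, $t_{23,2}=4$, $t_{23,3}=1$. The triples at hubs $1$ and $2$ are $(1,0,5)$ and $(2,0,4)$. At hub $3$ nothing is left to choose, and the triple $(6,6,1)$ has sum $13\equiv-1$. The hubs $1,2,3,4$ host $1,1,2,2$ cliques, the branch of $43$ is used up by its legs, and each of the other five branches keeps one block of $7$ vertices; this gives $11$ cliques.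
\end{example}

\begin{proof}[Proof of the ``if'' part of Theorem~\ref{thm:exact}]
We treat $P_p,P_{p-1},\dots,P_1$ and then $C_0$. Treating a part means assigning values $t_{e,v}\in[0,r-1]$ for all its edges $e$. We do this so that (i) holds for these edges, the three values at each hub that first appears in the part have sum $\equiv-1\pmod r$, and all values $\tau_v$ are safe. Every edge lies in one part and every hub first appears in one part, so Lemma~\ref{lem:safe} then gives (ii), and Lemma~\ref{lem:reduction} completes the proof.

\emph{An ear.} Let the ear have vertices $v_0,v_1,\dots,v_{l+1}$ in order, $l\ge0$, and edges $e_j=v_jv_{j+1}$ for $0\le j\le l$. The teeth of the interior hubs $v_1,\dots,v_l$ lie in later ears, so $\tau_{v_1},\dots,\tau_{v_l}\in S$ are already assigned. Put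
\[
\varphi=\sum_{j=0}^ls_{e_j}+l+\sum_{j=1}^l\tau_{v_j},
\]
and use Lemma~\ref{lem:sums} to choose $\alpha,\beta\in S$ with $\alpha+\beta\equiv\varphi\pmod r$. Set $t_{e_0,v_0}=\alpha$, and define the other values in $[0,r-1]$ one after another by
\begin{equation}\label{eq:propagate}
t_{e_j,v_{j+1}}\equiv s_{e_j}-t_{e_j,v_j},\qquad
t_{e_j,v_j}\equiv-1-\tau_{v_j}-t_{e_{j-1},v_j}\pmod r ,
\end{equation}
the first rule for $0\le j\le l$ and the second for $1\le j\le l$. The first rule is (i), and the second is the congruence at $v_j$. Add all values on the edges of the ear, grouped once by hubs and once by edges:
\[
\alpha+\sum_{j=1}^l(-1-\tau_{v_j})+t_{e_l,v_{l+1}}\equiv\sum_{j=0}^ls_{e_j}\pmod r .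
\]
Hence $t_{e_l,v_{l+1}}\equiv\varphi-\alpha\equiv\beta$, and as both numbers lie in $[0,r-1]$, they are equal. The only new values on teeth at their hubs are $\tau_{v_0}=\alpha$ and $\tau_{v_{l+1}}=\beta$, and both are safe.

\emph{The cycle.} Let $C_0$ have hubs $v_1,\dots,v_l$ in cyclic order, with edges $e_0=v_lv_1$ and $e_j=v_jv_{j+1}$ for $1\le j\le l-1$. All $\tau_{v_j}\in S$ are assigned. Put $t_{e_0,v_1}=0$, let $t_{e_0,v_l}\in[0,r-1]$ be congruent to $s_{e_0}$, and apply the two rules \eqref{eq:propagate} for $j=1,\dots,l-1$, ending with $t_{e_{l-1},v_l}$. Now all values are assigned, (i) holds for every edge of $H$, and the congruence holds at every hub except possibly $v_l$. Here the divisibility of the order enters. Let $\sigma$ be the sum of the three values at $v_l$, and add all values $t_{e,v}$, grouped by hubs and by edges: $\sigma-(|V(H)|-1)\equiv\sum_es_e$. Therefore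
\[
\sigma\equiv\sum_es_e+|V(H)|-1=|V(G)|-1\equiv-1\pmod r .
\]
This proves the ``if'' part. The last sentence of Theorem~\ref{thm:exact} is the case $k=r$, since $6r\ge7(r-1)$ if and only if $r\le7$.
\end{proof}

The 2-connectivity of $H$ supplies the freedom that the construction uses. If $e=uv$ were a bridge of $H$, then adding (i) and the hub congruences over the side of $v$ would force $t_{e,v}\equiv-N\pmod r$, where $N$ is the order of the component of $G-B_e$ that contains $v$, and this value need not be safe.

\begin{thebibliography}{1}

\bibitem{DJ}
Ajit Diwan and Aniruddha Joshi, \emph{Clique factors in powers of graphs}, arXiv:2210.17489 (2022).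

\end{thebibliography}
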